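# An $\mathcal R$-metrizable definable space with no definable metric

Throughout we work in ZFC. "Definable" means definable with parameters, and $|\cdot|$ denotes both absolute value and cardinality; the context decides which.

## O-minimal structures, definable topologies and $\mathcal R$-metrics

**Definition 1 (o-minimality).** A structure $\mathcal R=(R,<,\ldots)$ is o-minimal if every definable subset of $R$ is a finite union of points and intervals with endpoints in $R\cup\{-\infty,+\infty\}$. The euclidean topology on $R$ is the order topology, and on $R^n$ it is the product topology.

*Example.* The real field and the field of real algebraic numbers are o-minimal. In an o-minimal expansion of the real field, $\mathbb Q$ is never definable, because it is not a finite union of points and intervals.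

From now on $\mathcal R$ is an o-minimal expansion of an ordered field $(R,<,+,\cdot)$. We use these textbook facts (see van den Dries, *Tame Topology and O-minimal Structures*).

- **(F1)** A nonempty definable subset of $R$ that is bounded above (below) has a supremum (infimum) in $R$.
- **(F2) Monotonicity.** If $f$ is a definable function from an interval $(a,b)$ to $R$, then $(a,b)$ splits into finitely many points and finitely many open intervals on each of which $f$ is continuous and either constant or strictly monotone. In particular, if $f$ is bounded, it has one-sided limits in $R$ at every point and at finite endpoints.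
- **(F3) Cell decomposition.** Every definable set is a finite disjoint union of cells. A definable function $R^n\to R$ is continuous on some open box. If $A\subseteq V\times R$ is definable with $V\subseteq R$ and all fibers $A_x$ finite, then after removing finitely many points from $V$ what is left is a finite disjoint union of open intervals, and over each of them $A$ is a finite union of graphs of definable continuous functions. By (F2) we may take each of these functions to be constant or strictly monotone.
- **(F4) Dimension.** Definable bijections preserve dimension, and $\dim(A\cup B)=\max(\dim A,\dim B)$. If $G\subseteq R^n\times R^m$ is definable, then $\{p:\dim G_p\ge 1\}$ is definable and, if nonempty, has dimension at most $\dim G-1$. A definable set is infinite exactly when its dimension is at least $1$.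

**Definition 2 (definable topological space).** A topological space $(X,\tau)$ is definable in $\mathcal R$ if $X\subseteq R^n$ for some $n$ and some definable family $\{B_u:u\in U\}$ of subsets of $X$ is a basis for $\tau$.

*Example.* On $R$, the open intervals give the euclidean topology, the singletons $\{x\}$ give the discrete topology, and the half-open intervals $[x,y)$ give a third topology. All three families are definable.

**Definition 3 ($\mathcal R$-metrics).** An $\mathcal R$-metric on a set $X$ is a function $d:X\times X\to R_{\ge0}$ that satisfies the usual metric axioms, with values and inequalities in $R$. It induces the topology $\tau_d$ whose basis consists of the balls $\{y:d(x,y)<\varepsilon\}$, with $x\in X$ and $\varepsilon\in R_{>0}$. It is an ultrametric if $d(a,c)\le\max(d(a,b),d(b,c))$ for all $a,b,c$.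

*Example.* On $R$, $d(x,y)=|x-y|$ induces the euclidean topology. On any set, the metric with value $1$ off the diagonal is an ultrametric and induces the discrete topology.

**Definition 4 (metrizability).** A space $(X,\tau)$ is $\mathcal R$-metrizable if $\tau=\tau_d$ for some $\mathcal R$-metric $d$, which need not be definable. It is definably metrizable if $\tau=\tau_d$ for some $\mathcal R$-metric $d$ that is definable in $\mathcal R$.

*Example.* Let $\mathcal R$ be the real field and let $\mathbb R$ carry the discrete topology. Put $d(x,x)=0$ and, for $x\ne y$, let $d(x,y)=1$ if $x-y\in\mathbb Q$ and $d(x,y)=2$ otherwise. The triangle inequality holds because all nonzero values lie in $\{1,2\}$, and all balls of radius $1$ are singletons. This metric is not definable, since $\{x:d(0,x)=1\}=\mathbb Q\setminus\{0\}$. The space is nevertheless definably metrizable, by the metric with the single nonzero value $1$. So exhibiting a bad metric proves nothing: to refute definable metrizability one must exclude all definable metrics. In the other direction, $R$ with the indiscrete topology is a definable space that is not $\mathcal R$-metrizable, since in an $\mathcal R$-metric two points at distance $r>0$ have disjoint balls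 of radius $r/2$.

**Definition 5 (density).** $den_e(R)$ is the least cardinality of a dense subset of $R$ in the euclidean topology.

*Example.* We have $den_e(\mathbb R)=\aleph_0<|\mathbb R|$. If $R$ is countable, such as the real algebraic numbers, then $den_e(R)=\aleph_0=|R|$, since a dense subset of an ordered field is infinite.

**Question** (Pablo Andújar Guerrero and Margaret E. M. Thomas, "One-dimensional definable topological spaces in o-minimal structures", arXiv:2310.04510 (2023)). Let $\mathcal R$ be an o-minimal expansion of an ordered field with $den_e(R)<|R|$. Is every $\mathcal R$-metrizable topological space definable in $\mathcal R$ definably metrizable?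

In plain words: if the topology is definable and some metric induces it, must some definable metric induce it, at least when $R$ is much larger than its dense subsets? The answer is no, and the hypothesis on density does not matter for it.

**Theorem A.** Let $\mathcal R$ be any o-minimal expansion of an ordered field. There is a topological space $(X,\tau)$ definable in $\mathcal R$, with $\dim X=3$, that is $\mathcal R$-metrizable (even by an ultrametric), but such that $\tau$ is not induced by any $\mathcal R$-metric definable in $\mathcal R$, nor by any $\mathcal R$-metric definable in any o-minimal expansion $\mathcal R'$ of $\mathcal R$. Taking the topological disjoint union with a discrete copy of $R^n$ gives such examples in every dimension $n\ge3$.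

Two further theorems, B and C, are stated below once their vocabulary is available.

## Graph spaces and the inequality that decides their metrizability

We need definable spaces in which metrizability can be read off from something simpler than a metric. The following spaces do this.

**Definition 6 (graph space).** Let $V\subseteq R^n$ be definable, let $G\subseteq V\times V$ be a definable symmetric irreflexive relation, and let $\ell:G\to R_{>0}$ be definable with $\ell(p,q)=\ell(q,p)$. Write $p\sim q$ for $(p,q)\in G$, and $\hat p=(p,p)$. Put
$$X=X(V,G,\ell)=\{\hat p:p\in V\}\cup G\subseteq R^{2n},$$
$$N(p,\varepsilon)=\{\hat p\}\cup\{(a,b)\in G:p\in\{a,b\},\ \ell(a,b)<\varepsilon\}\qquad(p\in V,\ \varepsilon>0).$$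
The topology $\tau$ has as basis all sets $N(p,\varepsilon)$ and all singletons $\{e\}$ with $e\in G$.

So edges are isolated points, and a neighborhood of a vertex consists of the vertex and all its sufficiently short edges. This is a basis: $N(p,\varepsilon)\cap N(p,\varepsilon')=N(p,\min(\varepsilon,\varepsilon'))$, and for $p\ne q$ the set $N(p,\varepsilon)\cap N(q,\varepsilon')$ lies in $G$, whose singletons are basic. The basis is a definable family, so $(X,\tau)$ is definable in $\mathcal R$. The only basic sets containing $\hat p$ are the sets $N(p,\varepsilon)$.

If $p\ne q$, an element of $N(p,\varepsilon)\cap N(q,\varepsilon')$ is an edge with both $p$ and $q$ among its endpoints, that is, $(p,q)$ or $(q,p)$. Hence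
$$N(p,\varepsilon)\cap N(q,\varepsilon')\ne\emptyset\iff p\sim q\ \text{ and }\ \ell(p,q)<\min(\varepsilon,\varepsilon').\tag{1}$$

*Example (the star).* Let $V=[0,1)$, let the edges join $0$ to each $q\in(0,1)$, and let $\ell(0,q)=q$. Then $N(0,\varepsilon)$ consists of $\hat 0$ and the points $(0,q),(q,0)$ with $q<\varepsilon$. Each $\hat q$ with $q>0$ is isolated, because $N(q,q)=\{\hat q\}$.

**Lemma 1.** $X(V,G,\ell)$ is $\mathcal R$-metrizable if and only if there is $g:V\to R_{>0}$ with
$$\min(g(p),g(q))\le\ell(p,q)\quad\text{for all }(p,q)\in G.\tag{2}$$
It is metrizable by an $\mathcal R$-metric definable in an o-minimal expansion $\mathcal R'$ of $\mathcal R$ (possibly $\mathcal R'=\mathcal R$) if and only if there is such a $g$ definable in $\mathcal R'$. Moreover, if a $g$ satisfying (2) exists, the metric can be taken to be an ultrametric with values at most $1$.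

One may read (2) as follows: every edge must be *paid for* by one of its endpoints, meaning that $g$ at that endpoint is at most the length of the edge. A vertex can pay for a set of its edges exactly when their lengths are bounded away from $0$. In the star, let $q$ pay for the edge to $0$: $g(0)=1$ and $g(q)=q$ satisfy (2).

*Proof.*

**Step 1: from $g$ to a metric.** The aim is to write down an explicit ultrametric. Replacing $g$ by $\min(g,1)$ preserves (2), so assume $g\le1$. Put $W_p=N(p,g(p))$. By (1) and (2) the sets $W_p$ are pairwise disjoint. Let $h(\hat p)=0$ and $h(e)=\ell(e)$ for $e\in G$, and define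

- $d(a,a)=0$;
- $d(a,b)=\max(h(a),h(b))$ if $a\ne b$ lie in a common $W_p$;
- $d(a,b)=1$ otherwise.

If $g$ is definable in $\mathcal R'$, so is $d$.

**Step 2: $d$ is an ultrametric.** This checks the axioms. Symmetry is clear. On $W_p$ we have $h<g(p)\le1$, so $d\le 1$, and $d(a,b)<1$ for $a,b$ in a common $W_p$. The only point of $W_p$ with $h=0$ is $\hat p$, so two distinct points of $W_p$ have positive distance. For the ultrametric inequality only distinct $a,b,c$ matter. If $\max(d(a,b),d(b,c))=1$, the inequality holds because $d\le1$. If the maximum is less than $1$, then $a,b$ lie in a common $W_p$ and $b,c$ lie in a common $W_q$. Since $b$ is in both, $p=q$. Then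
$$d(a,c)=\max(h(a),h(c))\le\max(h(a),h(b),h(c))=\max(d(a,b),d(b,c)).$$

**Step 3: $\tau_d=\tau$.** We show that at each point the two topologies have a common neighborhood base.

- Let $e\in G\cap W_p$. Then $\ell(e)<1$, and for $b\ne e$ either $d(e,b)=1$ or $d(e,b)\ge h(e)=\ell(e)$. So the ball of radius $\ell(e)$ about $e$ is $\{e\}$.
- Let $e\in G$ lie in no $W_p$. All other points are at distance $1$, so the ball of radius $1$ about $e$ is $\{e\}$.
- Let $p\in V$ and $0<\varepsilon\le g(p)\le 1$. A point $b\ne\hat p$ with $d(\hat p,b)<\varepsilon$ lies with $\hat p$ in a common $W_q$, and $\hat p\in W_q$ forces $q=p$. Then $d(\hat p,b)=h(b)$. So the ball of radius $\varepsilon$ about $\hat p$ is $\{b\in W_p:h(b)<\varepsilon\}=N(p,\varepsilon)$.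

**Step 4: from a metric to $g$.** The aim is to recover (2) from the triangle inequality. Let $d$ induce $\tau$. The set $N(p,1)$ is an open neighborhood of $\hat p$ that contains no $\hat q$ with $q\ne p$. So there is $r(p)>0$ with $d(\hat p,\hat q)\ge r(p)$ for all $q\ne p$. The ball of radius $r(p)/2$ about $\hat p$ is open, so we can choose $g(p)>0$ with
$$N(p,g(p))\subseteq\{b:d(\hat p,b)<r(p)/2\}.$$
Suppose $(p,q)\in G$ and $\ell(p,q)<\min(g(p),g(q))$. Then $e=(p,q)$ lies in $N(p,g(p))\cap N(q,g(q))$, so
$$d(\hat p,\hat q)<\frac{r(p)+r(q)}2\le\max(r(p),r(q))\le d(\hat p,\hat q),$$
a contradiction. So (2) holds.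

**Step 5: the definable version.** In Step 4 we chose $r(p)$ and $g(p)$; if $d$ is definable in $\mathcal R'$, the choices must be made definably. The set of $r\in(0,1]$ admissible for $p$ is nonempty and closed downward in $(0,1]$, and it is definable in $\mathcal R'$. By (F1) it has a supremum, which is positive, and half of the supremum is admissible. Let $r(p)$ be that half. Then do the same with the admissible $\varepsilon\in(0,1]$ to get $g(p)$. Both functions are definable in $\mathcal R'$. $\square$

## Complete graphs on an interval: the pigeonhole obstruction

Now look for a graph with a function $g$ but no definable one.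

**Small cases.** If every vertex has only finitely many neighbors, let each vertex pay for all its edges: $g(p)=\min(\{1\}\cup\{\ell(p,q):q\sim p\})$ is positive, definable, and satisfies (2). The star shows that a vertex with infinitely many short edges is harmless if the other endpoints can pay. So we need infinitely many short edges at many vertices at once.

**Every close pair joined.** The simplest such graph is $V=(0,1)$ with $G=\{(x,y)\in V^2:x\ne y\}$ and $\ell(x,y)=|x-y|$. Here $\dim X=2$.

*There is no definable $g$.* By (F2) a definable $g:V\to R_{>0}$ is continuous on some interval, hence exceeds some $\delta>0$ on a smaller interval. That interval contains two distinct points at distance less than $\delta$, which contradicts (2).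

*If $R$ is countable, there is a non-definable $g$.* Enumerate $V=\{x_0,x_1,\dots\}$ and put $g(x_n)=\min(\{1\}\cup\{|x_n-x_m|:m<n\})>0$. The later vertex of each edge pays for it, so (2) holds. Thus for countable $R$ this $X$ is $\mathcal R$-metrizable and not definably metrizable.

The Question, however, assumes $den_e(R)<|R|$, and exactly there the attempt stops. Let $\kappa=den_e(R)<|R|$ and let $D\subseteq R$ be dense with $|D|=\kappa$; this $\kappa$ is infinite. We record three facts.

- **(i)** Every nonempty open interval has cardinality $|R|$. Indeed $x\mapsto x/(1+|x|)$ is a bijection $R\to(-1,1)$, bounded open intervals are affine images of $(-1,1)$, and unbounded ones contain bounded ones.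
- **(ii)** $S_0=D\cap(0,1)$ is coinitial in $R_{>0}$, since $D$ meets $(0,\min(r,1))$ for every $r>0$. Also $|S_0|\le\kappa$.
- **(iii)** For every $\delta>0$, $R$ is covered by the at most $\kappa$ intervals $(c-\delta/2,c+\delta/2)$ with $c\in D$, since $D$ meets $(x-\delta/2,x+\delta/2)$ for every $x$.

*If $den_e(R)<|R|$, there is no $g$ at all.* Suppose $g$ satisfies (2). By (ii), $V=\bigcup_{s\in S_0}\{x:g(x)>s\}$. Since $|V|=|R|>\kappa$, some set $T=\{x:g(x)>s\}$ has more than $\kappa$ elements. By (iii) with $\delta=s$, two distinct points $x,y\in T$ lie in one interval of length $s$. Then $\ell(x,y)=|x-y|<s<\min(g(x),g(y))$, which contradicts (2).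

Moving to $V=R^2$ and joining all distinct pairs with $\ell(p,q)=\max(|p_1-q_1|,|p_2-q_2|)$ does not help, because this graph contains the one above on $(0,1)\times\{0\}$. Joining only pairs on common horizontal lines fails for the same reason. Indeed, the failure among low-dimensional graph spaces is complete:

**Theorem C.** Let $den_e(R)<|R|$. Let $X=X(V,G,\ell)$ be a graph space with $\dim X\le2$, or with $\dim V\le1$. If $X$ is $\mathcal R$-metrizable, then $X$ is definably metrizable. (So, with Theorem A, dimension $3$ is minimal for counterexamples among graph spaces. For countable $R$, Theorem C fails, by the example above.)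

We prove this at the end.

**What the two arguments actually use.** The argument against a definable $g$ uses only that *every open set of vertices contains arbitrarily short edges*. The pigeonhole argument against an arbitrary $g$ uses much more: that *every set of more than $\kappa$ vertices contains short edges*. In the plane there is room between the two. We want a graph with short edges in every box, but so sparse that the enumeration trick survives on an uncountable vertex set. The trick let the later vertex pay, and for that one does not need finitely many smaller *vertices*; finitely many smaller *neighbors* are enough. The next lemma says when this can be arranged.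

## Well-orderings with finitely many smaller neighbors

The following is a special case of a theorem of Erdős and Hajnal (1966).

**Lemma 2.** Let $(V,\sim)$ be a graph in which any two distinct vertices have only finitely many common neighbors. Then $V$ has a well-ordering in which every vertex has only finitely many smaller neighbors.

In the complete graph on an interval, two vertices have infinitely many common neighbors, so the lemma does not apply. In the star it does apply: $0$ and $q>0$ have no common neighbor, and $q\neq q'$ in $(0,1)$ have only $0$. Any well-ordering that begins with $0$ works.

*Proof.* We use induction on $\kappa=|V|$. The hypothesis passes to induced subgraphs. If $\kappa\le\aleph_0$, an ordering of type at most $\omega$ works, since every vertex then has finitely many predecessors. Let $\kappa>\aleph_0$.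

**Step 1: closed sets.** We want to cut $V$ into smaller pieces that see little of the earlier pieces. Call $A\subseteq V$ *closed* if it contains all common neighbors of any two distinct elements of $A$. Every $A$ lies in a smallest closed set, its closure, and this set has size at most $|A|+\aleph_0$. To see this, put $A_0=A$ and let $A_{n+1}$ be $A_n$ together with all common neighbors of pairs from $A_n$. Each pair contributes finitely many vertices, so $|A_{n+1}|\le|A|+\aleph_0$ by induction. The union $\bigcup_nA_n$ is closed, because any two of its elements lie in a common $A_n$, and it is contained in every closed set that contains $A$. By the same reasoning, the union of a chain of closed sets is closed.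

**Step 2: a filtration.** We exhaust $V$ by closed sets of size less than $\kappa$. Enumerate $V=\{v_\alpha:\alpha<\kappa\}$. Let $V_0=\emptyset$, let $V_{\alpha+1}$ be the closure of $V_\alpha\cup\{v_\alpha\}$, and let $V_\alpha=\bigcup_{\beta<\alpha}V_\beta$ at limits. By induction every $V_\alpha$ is closed and $|V_\alpha|\le|\alpha|+\aleph_0<\kappa$. Put $L_\alpha=V_{\alpha+1}\setminus V_\alpha$. Every vertex $x$ lies in some $V_\beta$, and the least such $\beta$ is neither $0$ nor a limit, so it is $\alpha+1$ for some $\alpha$, and $x\in L_\alpha$. Thus $V$ is the disjoint union of the sets $L_\alpha$.

**Step 3: gluing.** We put the orderings of the pieces one after another. Since $|L_\alpha|<\kappa$, the induction hypothesis gives a well-ordering of each $L_\alpha$ as required. Concatenate these along $\alpha<\kappa$; the result is a well-ordering of $V$. Let $x\in L_\alpha$. Its smaller neighbors lie in $V_\alpha$ or in $L_\alpha$. In $L_\alpha$ there are finitely many smaller ones. In $V_\alpha$ there is at most one neighbor of $x$: if there were two distinct ones, $x$ would be a common neighbor of two elements of the closed set $V_\alpha$ and so would lie in $V_\alpha$. $\square$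

## The parabola graph in the plane and the proof of Theorem A

We need edges that occur arbitrarily short in every box, with finitely many common neighbors. Translates of a line can overlap in infinitely many points. Distinct translates of a parabola meet in at most one point. So join $p$ to $q$ when $q-p$ lies on a half-parabola or on its negative.

**Step 1: the space.** This step fixes the example. Let
$$S=\{(u,u|u|):u\in R,\ u\ne0\}\subseteq R^2.$$
Then $S=-S$ and $(0,0)\notin S$. Let $V=R^2$, let $p\sim q\iff q-p\in S$, and let $\ell(p,q)=|p_1-q_1|$, which is positive when $p\sim q$. The relation is symmetric and irreflexive, and everything is definable from the field operations and the order. Let $X=X(V,G,\ell)\subseteq R^4$. The map $(p,u)\mapsto(p,\,p+(u,u|u|))$ is a definable bijection $R^2\times(R\setminus\{0\})\to G$, so $\dim G=3$. The set of the $\hat p$ has dimension $2$, so $\dim X=3$.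

**Step 2: any two vertices have at most $6$ common neighbors.** This is the hypothesis of Lemma 2. Let $p\ne q$. Their common neighbors are the points of $(p+S)\cap(q+S)$, and each is determined by its first coordinate $x$, because $p+S$ is the graph of a function of $x$. Write $S=S_+\cup S_-$, where $S_+$ (with $u>0$) lies on $y=x^2$ and $S_-$ (with $u<0$) lies on $y=-x^2$.

- *Same sign.* A point of $(p+S_\pm)\cap(q+S_\pm)$ satisfies $p_2\pm(x-p_1)^2=q_2\pm(x-q_1)^2$. The terms $x^2$ cancel. The coefficient of $x$ in the difference of the two sides is $\mp2(p_1-q_1)$, so there is one solution if $p_1\ne q_1$. If $p_1=q_1$, the equation says $p_2=q_2$, which is false, so there is none.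
- *Opposite signs.* One gets a quadratic equation with leading coefficient $\pm2$, which has at most $2$ solutions.

The two same-sign cases give at most $1$ point each, and the two opposite-sign cases at most $2$ each, for a total of at most $6$.

*Example.* Over $\mathbb R$ take $p=(0,0)$ and $q=(1,\tfrac58)$. For $p+S_+$ and $q+S_-$ the equation is $x^2=\tfrac58-(x-1)^2$, that is, $2x^2-2x+\tfrac38=0$, with roots $x=\tfrac14,\tfrac34$. Both satisfy the required $0<x<1$, and they give the common neighbors $(\tfrac14,\tfrac1{16})$ and $(\tfrac34,\tfrac9{16})$. For $S_+,S_+$ the equation gives $x=\tfrac{13}{16}$, but $x>1$ is required. For $S_-,S_-$ it gives $x=\tfrac3{16}$, but $x<0$ is required. For $p+S_-$ and $q+S_+$ one would need $x<0$ and $x>1$. So there are exactly two common neighbors.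

**Step 3: $X$ is $\mathcal R$-metrizable by an ultrametric.** We let the larger vertex pay. Take a well-ordering $\prec$ of $R^2$ as in Lemma 2 and put
$$g(p)=\min\big(\{1\}\cup\{|p_1-q_1|:q\sim p,\ q\prec p\}\big).$$
This is a minimum over a finite set of positive elements, so $g(p)>0$. If $p\sim q$ and, say, $q\prec p$, then $\min(g(p),g(q))\le g(p)\le|p_1-q_1|=\ell(p,q)$. So (2) holds, and Lemma 1 gives an ultrametric that induces $\tau$.

**Step 4: no o-minimal expansion defines a metric for $\tau$.** Here we use that every box contains short edges. Suppose $\tau$ is induced by an $\mathcal R$-metric definable in an o-minimal expansion $\mathcal R'$ of $\mathcal R$. By Lemma 1 there is $g:R^2\to R_{>0}$ definable in $\mathcal R'$ that satisfies (2). By (F3), applied in $\mathcal R'$, $g$ is continuous on some open box. Pick a point $p_0$ of it and let $\delta=g(p_0)/2$. By continuity, $g>\delta$ on some open box $U$ around $p_0$. Choose $p\in U$ and $0<t<\delta$ so small that $q=p+(t,t^2)\in U$. Then $p\sim q$ and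
$$\ell(p,q)=t<\delta<\min(g(p),g(q)),$$
which contradicts (2).

**Step 5: every dimension $n\ge3$.** This step proves the last sentence of the theorem. Let $Y=X\sqcup R^n$ be the topological disjoint union with discrete $R^n$, realized for instance as $(X\times\{0\}^n\times\{0\})\cup(\{0\}^4\times R^n\times\{1\})$ in $R^{n+5}$. It is definable and $\dim Y=n$. Take on $X$ the ultrametric of Step 3, with values at most $1$. Put distance $1$ between distinct points of $R^n$, and distance $1$ between points of the two parts. This is an ultrametric. All its values are at most $1$, so the inequality $d(a,c)\le\max(d(a,b),d(b,c))$ can fail only if both distances on the right are less than $1$. For distinct points that forces $a,b,c\in X$, where the inequality holds. Balls of radius at most $1$ stay inside one part, so the metric induces the topology of $Y$. Finally, a metric on $Y$ definable in an o-minimal expansion $\mathcal R'$ of $\mathcal R$ would restrict to one on $X$ that induces $\tau$, contrary to Step 4. $\square$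

So the answer to the Question is **no**, for every o-minimal expansion of an ordered field, whether or not $den_e(R)<|R|$.

## Borel metrics over the reals

Over $\mathbb R$, the argument of Step 4 survives if continuity on a box is replaced by Baire category.

**Theorem B.** If $R=\mathbb R$, the topology of the space $X\subseteq\mathbb R^4$ from the proof of Theorem A is not induced by any metric $d:X\times X\to\mathbb R$ that is Borel with respect to the euclidean topology.

*Proof.* Suppose $d$ is such a metric. Note that $X$ itself is a Borel set.

**Step 1: a countable cover of the plane by sets with the Baire property.** These sets play the role of $\{g>\delta\}$. For $n,m\ge1$ let $C_{n,m}$ be the set of $p\in\mathbb R^2$ such that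

- $d(\hat p,\hat q)\ge2/n$ for all $q\ne p$, and
- $d(\hat p,e)<1/n$ for every $e\in N(p,1/m)\cap G$.

The set of $p$ violating the first condition is the projection of the Borel set $\{(p,q):q\ne p,\ d(\hat p,\hat q)<2/n\}$. The set of $p$ violating the second is the projection of the Borel set $\{(p,e):e\in N(p,1/m)\cap G,\ d(\hat p,e)\ge1/n\}$. Both are analytic, so $C_{n,m}$ is coanalytic and has the Baire property (Lusin–Sierpiński).

The sets $C_{n,m}$ cover $\mathbb R^2$. Given $p$, the neighborhood $N(p,1)$ of $\hat p$ contains no other $\hat q$. Hence for some $n$ we have $d(\hat p,\hat q)\ge2/n$ for all $q\ne p$. The ball of radius $1/n$ about $\hat p$ is open in $\tau$, so it contains $N(p,1/m)$ for some $m$.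

**Step 2: a disc on which one set is comeager.** By the Baire category theorem some $C=C_{n,m}$ is non-meager. Write $C=O\,\triangle\,M$ with $O$ open and $M$ meager. Then $O\ne\emptyset$, and $C$ is comeager in any nonempty open disc $U\subseteq O$.

**Step 3: an edge inside $C$.** We produce a short edge with both endpoints in $C$. Let $v=(t,t^2)$, with $0<t<1/m$ so small that the length of $v$ is less than the radius of $U$. Then $U\cap(U-v)$ is open, and nonempty because it contains the center of $U$. Since translation is a homeomorphism, $C-v$ is comeager in $U-v$, so $C\cap(C-v)$ is comeager in $U\cap(U-v)$. By the Baire category theorem there is $p\in C\cap(C-v)$. Put $q=p+v\in C$. Then $p\sim q$ and $\ell(p,q)=t<1/m$, so $e=(p,q)\in N(p,1/m)\cap N(q,1/m)$. The second condition at $p$ and at $q$ gives $d(\hat p,\hat q)<2/n$, which contradicts the first condition. $\square$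

## Graph spaces of dimension at most two when $den_e(R)<|R|$

It remains to prove Theorem C. Assume $den_e(R)<|R|$ and keep $\kappa$, $D$, $S_0$ and the facts (i)–(iii) from above. The plan is to use pigeonhole, which defeated the complete graph, to show that the existence of *any* $g$ forces the short edges to accumulate only at finitely many fixed points. Then a definable rule decides who pays.

**Step 1: from $\dim X\le2$ to $\dim V\le1$.** This step shows that the case $\dim V\le1$ suffices. Suppose that case is proved, and let $\dim X\le2$, so $\dim G\le2$. Let $V_1\subseteq V$ be the set of $p$ with infinitely many neighbors, that is, with $\dim G_p\ge1$. By (F4), $V_1$ is definable and $\dim V_1\le\dim G-1\le1$. Since $X$ is $\mathcal R$-metrizable, Lemma 1 gives a function satisfying (2), and it restricts to $V_1$. So the graph space on $V_1$ with edges $G\cap V_1^2$ is $\mathcal R$-metrizable, hence definably metrizable by the case $\dim V\le1$. Lemma 1 then gives a definable $g_1:V_1\to R_{>0}$ that satisfies (2) on $G\cap V_1^2$. Put $g=g_1$ on $V_1$ and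
$$g(p)=\min(\{1\}\cup\{\ell(p,q):q\sim p\})\quad\text{on }V\setminus V_1,$$
which is a minimum over a finite set of positive elements. This $g$ is definable and positive. An edge inside $V_1$ satisfies (2) because of $g_1$, and every other edge has an endpoint in $V\setminus V_1$ that pays for it. By Lemma 1, $X$ is definably metrizable.

From now on $\dim V\le1$.

**Step 2: $V$ is a bounded subset of $R$.** This step simplifies the vertex set. Decompose $V$ into finitely many cells $C_1,\dots,C_r$ of dimension $0$ or $1$. A $1$-dimensional cell is mapped bijectively onto an open interval by some coordinate projection. Every open interval is in definable bijection with $(0,1)$: bounded ones by affine maps, $(a,\infty)$ by $x\mapsto(x-a)/(1+x-a)$, $(-\infty,a)$ by a reflection first, and $R$ by $x\mapsto x/(1+|x|)$ onto $(-1,1)$. Send $C_k$ to the interval $(2k,2k+1)$, or to the point $2k$ if $C_k$ is a point. This gives a definable bijection $\varphi$ from $V$ onto a bounded subset $V'$ of $R$. Transport $G$ and $\ell$ along $\varphi$. Then $(a,b)\mapsto(\varphi(a),\varphi(b))$ is a definable bijection between the two graph spaces that maps basic sets to basic sets, so it is a homeomorphism, and ($\mathcal R$-, definable) metrizability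 transfers. So assume $V\subseteq R$ is bounded.

**Step 3: one function on all pairs.** This step rewrites (2) without mentioning the edges. For $x\ne y$ in $V$ let $u(x,y)=\min(1,\ell(x,y))$ if $x\sim y$, and $u(x,y)=1$ otherwise. Then $u$ is definable, symmetric and positive. For $g\le1$, condition (2) is equivalent to
$$\min(g(x),g(y))\le u(x,y)\quad\text{for all }x\ne y\text{ in }V,\tag{3}$$
since for $g\le 1$ the requirement $\min(g(x),g(y))\le 1$ is automatic. By Lemma 1, and after replacing the function by its minimum with $1$, there is $g_0:V\to(0,1]$, not assumed definable, that satisfies (3). We look for a definable one.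

**Step 4: bad points.** We locate where the short edges at $x$ accumulate. For $x\in V$ let $\mathrm{Bad}(x)$ be the set of $c\in R$ such that for all $\varepsilon,\delta>0$ there is $y\in V\setminus\{x\}$ with $|y-c|<\delta$ and $u(x,y)<\varepsilon$.

*Example.* In the complete graph on $(0,1)$ with $\ell(x,y)=|x-y|$ we have $\mathrm{Bad}(x)=\{x\}$. In the star, $\mathrm{Bad}(0)=\{0\}$, and $\mathrm{Bad}(q)=\emptyset$ for $q>0$, since $u(q,\cdot)$ takes only the values $q$ and $1$.

*$\mathrm{Bad}(x)$ is finite.* By (F2), $V\setminus\{x\}$ is the union of a finite set and finitely many open intervals on which $u(x,\cdot)$ is continuous. A point $c$ of one of these intervals is not bad, since all $y$ near $c$ lie in the interval and have $u(x,y)>u(x,c)/2>0$. Points outside the closure of $V$ are not bad either. Only finitely many points remain.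

*Statement $(\ast)$.* If $Y\subseteq V\setminus\{x\}$ is definable and nonempty, and $\inf_{y\in Y}u(x,y)=0$, then $\mathrm{cl}(Y)\cap\mathrm{Bad}(x)\ne\emptyset$.

To see this, put $Y_\varepsilon=\{y\in Y:u(x,y)<\varepsilon\}$, which is nonempty, definable and bounded for every $\varepsilon>0$, and increases with $\varepsilon$. By (F1) the element $c=\inf_{\varepsilon>0}\sup Y_\varepsilon$ exists in $R$. Let $\varepsilon,\delta>0$. There is $\varepsilon'\le\varepsilon$ with $c\le\sup Y_{\varepsilon'}<c+\delta/2$, and there is $y\in Y_{\varepsilon'}$ with $y>\sup Y_{\varepsilon'}-\delta/2\ge c-\delta/2$. Then $|y-c|<\delta$, $y\in Y$ and $u(x,y)<\varepsilon$. Hence $c\in\mathrm{cl}(Y)\cap\mathrm{Bad}(x)$.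

**Step 5: the bad points as functions of $x$.** We prepare for comparing bad points of different vertices. The set $\{(x,c):x\in V,\ c\in\mathrm{Bad}(x)\}$ is definable with finite fibers. By (F3) there is a finite $F\subseteq V$ such that $V\setminus F$ is a finite disjoint union of open intervals, over each of which this set is a finite union of graphs of definable continuous functions, each constant or strictly monotone.

**Step 6: none of these functions is strictly monotone.** This is the only place where $g_0$ and $den_e(R)<|R|$ are used. Suppose $\beta:I\to R$ is strictly monotone, continuous and definable, with $\beta(x)\in\mathrm{Bad}(x)$ for all $x$ in the open interval $I\subseteq V$.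

*A side on which $u$ tends to $0$.* Fix $x\in I$. On each side of $\beta(x)$, the set $V\setminus\{x\}$ either contains a one-sided open neighborhood of $\beta(x)$ or misses one, by o-minimality. In the former case $u(x,\cdot)$ has a one-sided limit in $[0,1]$ there, by (F2). If on neither side such a neighborhood existed with limit $0$, then $u(x,\cdot)$ would be bounded away from $0$ at all points of $V\setminus\{x\}$ near $\beta(x)$; at $\beta(x)$ itself, if it lies in $V\setminus\{x\}$, $u$ is positive. This would contradict $\beta(x)\in\mathrm{Bad}(x)$. So for some $\sigma\in\{+1,-1\}$, the set $V\setminus\{x\}$ contains a one-sided neighborhood of $\beta(x)$ on the side $\sigma$, and the limit there is $0$. The sets of $x\in I$ for which $\sigma=+1$ or $\sigma=-1$ works are definable and cover $I$, so one of them contains an interval. Shrink $I$ to it, so that $\sigma$ is constant.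

*Making $\beta(I)\subseteq V$.* Fix $x_0\in I$. The set $V$ contains an open interval $J$ with $\beta(x_0)$ as an endpoint. Since $\beta$ is continuous, strictly monotone and definable, $\beta(I)$ is an open interval around $\beta(x_0)$, so it meets $J$, and $\beta^{-1}(J)$ is a nonempty open subinterval of $I$. Shrink $I$ to it.

*Pigeonhole.* For $s\in(0,1)$ and $x\in I$ put
$$k_s(x)=\sup\{k\in(0,1]:\ 0<\sigma(y-\beta(x))<k\ \Rightarrow\ y\in V\setminus\{x\}\text{ and }u(x,y)<s\}.$$
This is positive because the limit of $u(x,\cdot)$ at $\beta(x)$ on the side $\sigma$ is $0$. The set of admissible $k$ is closed downward in $(0,1]$, so the implication holds for every $k<k_s(x)$. Let $h(x)=\min(g_0(x),g_0(\beta(x)))>0$. By (ii), $I=\bigcup_{s\in S_0}\{x\in I:h(x)>s\}$. Since $|I|=|R|>\kappa\ge|S_0|$ by (i), there is $s\in S_0$ such that $T=\{x\in I:h(x)>s\}$ has more than $\kappa$ elements. In the same way $T=\bigcup_{\delta\in S_0}\{x\in T:k_s(x)>\delta\}$, so there is $\delta\in S_0$ such that $T'=\{x\in T:k_s(x)>\delta\}$ has more than $\kappa$ elements. As $\beta$ is injective, $|\beta(T')|>\kappa$. By (iii), two distinct points of $\beta(T')$ lie in one of the at most $\kappa$ intervals of length $\delta$. So there are distinct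 $x,x'\in T'$ with $|\beta(x)-\beta(x')|<\delta$. Name them so that
$$0<\sigma(\beta(x')-\beta(x))<\delta<k_s(x).$$
Let $y=\beta(x')$. Then $y\in V\setminus\{x\}$ and $u(x,y)<s$. But $g_0(x)\ge h(x)>s$ and $g_0(y)=g_0(\beta(x'))\ge h(x')>s$. This contradicts (3).

**Step 7: the definable function.** We now let the endpoint nearer to the bad points pay. Let $B\subseteq R$ be a finite nonempty set that contains $F$ and the values of all the functions of Step 5, which are constant by Step 6. Then
$$\mathrm{Bad}(x)\subseteq B\quad\text{for all }x\in V\setminus B.$$
Put $\rho(x)=\min_{b\in B}|x-b|$. For $x\in V\setminus B$ let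
$$g(x)=\inf\Big(\{1\}\cup\{u(x,y):y\in V\setminus\{x\},\ \rho(y)\ge\rho(x)\}\cup\{u(x,b):b\in B\cap V\}\Big),$$
and for $x\in B\cap V$ let
$$g(x)=\min\big(\{1\}\cup\{u(x,b):b\in B\cap V,\ b\ne x\}\big).$$
Then $g$ is definable and $g\le1$.

*Positivity.* On $B\cap V$, $g$ is a minimum of finitely many positive elements. Let $x\in V\setminus B$. The set $\{u(x,b):b\in B\cap V\}$ is finite with positive elements. Let $Y=\{y\in V\setminus\{x\}:\rho(y)\ge\rho(x)\}$. If $Y=\emptyset$, it contributes nothing. Otherwise its closure lies in the closed set $\{\rho\ge\rho(x)\}$, which is disjoint from $B\supseteq\mathrm{Bad}(x)$, because $\rho(x)>0$ and $\rho=0$ on $B$. By $(\ast)$, $\inf_{y\in Y}u(x,y)>0$. So $g(x)>0$.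

*Condition (3).* Let $x\ne y$ in $V$.

- If $x,y\notin B$, name them so that $\rho(y)\ge\rho(x)$. Then $u(x,y)$ is in the set defining $g(x)$, so $g(x)\le u(x,y)$.
- If exactly one of them lies in $B$, say $y\in B$ and $x\notin B$, then $g(x)\le u(x,y)$ by the last part of the first formula.
- If $x,y\in B$, then $g(x)\le u(x,y)$ by the second formula.

So $g$ satisfies (3), hence (2), and by Lemma 1 the space $X$ is definably metrizable. $\square$
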